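# Why $4\log n/n$ is a sharp threshold for optimal temporal spanners

## 1. Below $2\log n/n$: two vertices that are silent at the wrong times

Throughout, $\log$ is the natural logarithm, and "a.a.s." means "with probability tending to $1$ as $n\to\infty$".

**Definition (random simple temporal graph, RSTG).** Take an Erdős–Rényi graph $G_{n,p}$ and give each edge $e$, independently, one label $\lambda(e)$, uniform in $[0,1]$: the time at which $e$ is present. Write $\mathcal G=(G,\lambda)$. Almost surely the labels are pairwise distinct and none of them equals a prescribed constant. We assume this from now on.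

**Definition (temporal path).** A temporal path from $u$ to $v$ is a path $u=v_0,v_1,\dots,v_k=v$ with $\lambda(v_0v_1)<\lambda(v_1v_2)<\dots<\lambda(v_{k-1}v_k)$. Every vertex reaches itself by the trivial path. The graph is *temporally connected* if there is a temporal path from $u$ to $v$ for every ordered pair $(u,v)$.

If an increasing walk visits a vertex twice, we can delete the part between the two visits, and the remaining labels still increase. So reachability by increasing walks and by temporal paths is the same thing.

A small example: on a path $x,y,z$ with $\lambda(xy)=0.2$ and $\lambda(yz)=0.7$, the vertex $x$ reaches $z$ but $z$ does not reach $x$. A triangle, on the other hand, is temporally connected whatever its labels, since all pairs are adjacent.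

**Definition (temporal spanner).** A temporal spanner of a temporally connected $\mathcal G$ is a spanning subgraph $H\subseteq G$, with edges keeping their labels, that is itself temporally connected. Its size is its number of edges.

It is known that for $n\ge4$ every temporally connected simple temporal graph on $n$ vertices has at least $2n-4$ edges. A temporal spanner with exactly $2n-4$ edges is called *optimal*. For $n=4$ the value $2n-4=4$ is attained by the four-cycle $v_1v_2v_3v_4$ with
$$\lambda(v_1v_2)=0.1,\quad \lambda(v_3v_4)=0.2,\quad \lambda(v_1v_4)=0.3,\quad \lambda(v_2v_3)=0.4 .$$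
Adjacent pairs are fine. The opposite pairs are served by $v_1v_2v_3$ (labels $0.1,0.4$), $v_3v_4v_1$ ($0.2,0.3$), $v_2v_1v_4$ ($0.1,0.3$) and $v_4v_3v_2$ ($0.2,0.4$). We will meet this cycle again.

How large must $p$ be before the RSTG has an optimal spanner? Here is a range of $p$ in which the answer is easy, because there is no spanner at all.

**Proposition 1 (the easy range).** Let $0<\delta<1$ be fixed. If $p\le(1-\delta)\frac{2\log n}{n}$, then a.a.s. the RSTG is not temporally connected.

*Proof.* Temporal connectivity becomes more likely as $p$ grows: keep each edge of the graph with the larger $p$, together with its label, independently with the right probability to get the graph with the smaller $p$. So take $p=(1-\delta)\frac{2\log n}{n}$.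

Let $X$ be the number of vertices with no edge of label $<\frac12$. A given pair carries such an edge with probability $p/2$, so
$$\mathbb E X=n(1-p/2)^{n-1}=(1+o(1))\,n e^{-np/2}=(1+o(1))\,n^{\delta}\to\infty .$$
Two given vertices are together incident to $2(n-1)-1=2n-3$ pairs, so
$$\mathbb E[X(X-1)]=n(n-1)(1-p/2)^{2n-3}=(1+o(1))(\mathbb EX)^2 .$$
Hence $\operatorname{Var}X=\mathbb E[X(X-1)]+\mathbb EX-(\mathbb EX)^2=o((\mathbb EX)^2)$, and Chebyshev's inequality gives $X\ge1$ a.a.s. So a.a.s. there is a vertex $u$ with no edge of label $<\frac12$. By the symmetry $\lambda\mapsto1-\lambda$, a.a.s. there is a vertex $w$ with no edge of label $>\frac12$.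

If $u=w$, this vertex is isolated. If $u\ne w$, a temporal path from $u$ to $w$ would have its first label above $\frac12$ and its last label below $\frac12$, which is impossible. $\square$

**Where this stops.** If $p\ge(1+\delta)\frac{2\log n}n$, the expected number of vertices with no label below $\frac12$ is at most $ne^{-p(n-1)/2}\le n^{1-(1+\delta)(n-1)/n}\to0$. So a.a.s. no such $u$ exists, and by symmetry no such $w$. Another splitting time $t$ does not help: for $t\ge\frac12$ a vertex silent before $t$ is silent before $\frac12$, and for $t\le\frac12$ a vertex silent after $t$ is silent after $\frac12$.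

So what changes above $2\log n/n$? Two single vertices cannot contradict each other any more in this way. We must allow that the graph is temporally connected, and show instead that connectivity *costs more than $2n-4$ edges*. Surprisingly, vertices that are silent for only about a quarter of the time will be enough, provided that we use many of them.

## 2. The sharp threshold at $4\log n/n$

The question comes from Arnaud Casteigts, Michael Raskin, Malte Renken, Viktor Zamaraev, "Sharp Thresholds in Random Simple Temporal Graphs", arXiv:2011.03738 (2020). The following known result is quoted with it, and we use it without proof: *if $p\ge4\frac{\log n}n+\varepsilon(n)$ for a suitable $\varepsilon(n)\in o(\log n/n)$, then a.a.s. the RSTG admits a temporal spanner with $2n-4$ edges.* Is $4\log n/n$ sharp?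

**Theorem 2.** Let $\delta>0$ be fixed. If $p\le(1-\delta)\frac{4\log n}{n}$, then a.a.s. the RSTG has no temporal spanner with $2n-4$ edges; in fact a.a.s. every temporally connected spanning subgraph has more than $2n$ edges. If $p\ge(1+\delta)\frac{4\log n}n$, then a.a.s. it has a temporal spanner with $2n-4$ edges.

**Theorem 3 (strengthening).** Let $14\log\log n\le f(n)\le\log n$ and $p\le\frac{4\log n-f(n)}{n}$. Then a.a.s. every temporally connected spanning subgraph of the RSTG has at least
$$2n+\frac{e^{f(n)/4}}{144\log^3 n}$$
edges. Consequently:

* (a) For $p\le\frac{4\log n-14\log\log n}{n}$, a.a.s. there is no temporal spanner with $\le 2n$ edges.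
* (b) For fixed $0<\delta\le\frac14$ and $p\le(1-\delta)\frac{4\log n}{n}$, a.a.s. every temporal spanner has at least $2n+n^{\delta}/(144\log^3n)$ edges.
* (c) For every $s(n)$ with $2n-4\le s(n)\le 2n+n^{o(1)}$, $4\log n/n$ is a sharp threshold for having a temporal spanner with at most $s(n)$ edges.

**Reduction to one value of $p$.** For fixed $s$, the event "there is a temporally connected spanning subgraph with at most $s$ edges" has probability nondecreasing in $p$, by the coupling used for Proposition 1. So it suffices to prove the bound of Theorem 3 for $p=\frac{4\log n-f}{n}$ exactly.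

**The consequences.** Part (a) is the choice $f=14\log\log n$. Part (b) is $f=4\delta\log n$, which lies in the allowed range for large $n$. The lower half of Theorem 2 follows from (a), since $(1-\delta)4\log n\le4\log n-14\log\log n$ for large $n$. The upper halves of Theorem 2 and of (c) are the known result, since $(1+\delta)\frac{4\log n}{n}\ge\frac{4\log n}n+\varepsilon(n)$ for large $n$. For the lower half of (c) we may decrease $\delta$ and assume $\delta\le\frac14$; then (b) applies, because $n^{\delta}/(144\log^3n)$ eventually exceeds any given $n^{o(1)}$.

From here on $p=\frac{4\log n-f}{n}$, so $3\log n\le np\le4\log n$. Put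
$$k=\lceil\log n\rceil,\qquad M=\lfloor e^{f/4}/\log n\rfloor .$$
From $f\ge14\log\log n$ we get $e^{f/4}\ge\log^{3.5}n$, so $M\ge\log^{2.5}n-1\to\infty$. From $f\le\log n$ we get $M\le n^{1/4}$.

## 3. A large silent set that nobody hears from before time $\frac12$

In Proposition 1 the vertex $u$ reached nobody before time $\frac12$. We replace it by a large set $U$, and weaken "nobody is reached" to "each vertex is reached from few vertices of $U$".

**Where the number 4 comes from (heuristic).** Let $U$ consist of vertices silent until time $a$; about $ne^{-npa}$ vertices are. Fix a vertex $x$. Looking backwards from time $\frac12$ to time $a$, the set of vertices that reach $x$ grows exponentially, to size about $e^{np(1/2-a)}$. A random set of this size meets $U$ in about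
$$\frac{ne^{-npa}\cdot e^{np(1/2-a)}}{n}=e^{np(1/2-2a)}$$
points. This is small as soon as $a>\frac14$. On the other hand $U$ is large as long as $npa<\log n$. Both can be arranged exactly when $np<4\log n$.

**Lemma 4.** A.a.s. there is $U\subseteq V$ with $|U|=M$ such that every vertex $x$ is reached, by temporal paths with all labels $<\frac12$, from fewer than $k$ vertices of $U$. A.a.s. there is $W\subseteq V$ with $|W|=M$ such that every $x$ reaches, by temporal paths with all labels $>\frac12$, fewer than $k$ vertices of $W$.

*Proof.* Replacing every label $\lambda$ by $1-\lambda$ preserves the model, reverses temporal paths, and exchanges labels below and above $\frac12$. So it suffices to find $U$.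

**Step 1: find the silent vertices.** Define $a$ by $npa=\log\frac{n}{2M}$. Then $a>0$ because $2M<n$, and $a<\frac12$ because $npa\le\log n<\frac32\log n\le np/2$. As the heuristic demands, $a$ lies just above $\frac14$ for large $n$: since $\log(2M)\le\frac f4-\log\log n+\log2$,
$$npa-\frac{np}4=\frac f4-\log(2M)\ge\log\log n-\log2>0 .$$
So slightly less than a quarter of the time remains between $a$ and $\frac12$.

Let $X$ be the number of vertices with no edge of label $<a$. Since $pa=O(\log n/n)$, we have $(1-pa)^{n-1}=\exp(-(n-1)pa+O(np^2a^2))=(1+o(1))e^{-npa}$, hence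
$$\mathbb E X=n(1-pa)^{n-1}=(1+o(1))\,n e^{-npa}=(2+o(1))M,$$
$$\mathbb E[X(X-1)]=n(n-1)(1-pa)^{2n-3}=(1+o(1))(\mathbb EX)^2 .$$
As $\mathbb EX\to\infty$, Chebyshev's inequality gives $X\ge M$ a.a.s., just as in Proposition 1. Expose exactly the set $E_1$ of edges with label $<a$, with their labels. Let $U$ be a set of $M$ vertices with no edge in $E_1$, chosen by a fixed rule depending on $E_1$ only.

**Step 2: replace the remaining randomness by a Poisson process.** The purpose is to get a process that is symmetric in all vertices and independent of $U$. Conditionally on $E_1$, each pair outside $E_1$ independently carries an edge with label in $(a,\frac12)$ with probability $q=\frac{p(1/2-a)}{1-pa}$, and that label is uniform in $(a,\frac12)$. Pairs in $E_1$ carry no such edge, since each edge has a single label. Every nontrivial temporal path starting in $U$ has its first label above $a$, hence all its labels above $a$. So temporal paths from $U$ with labels $<\frac12$ use only labels in $(a,\frac12)$.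

Let $\lambda=-n\log(1-q)$. Give *every* pair of vertices, independently of each other and of $E_1$, a Poisson$(\lambda/n)$ number $N$ of contact times, independent and uniform in $(a,\frac12)$. Since $P(N\ge1)=1-e^{-\lambda/n}=q$, we may couple so that a pair outside $E_1$ carries an edge with label in $(a,\frac12)$ if and only if $N\ge1$, its label being a uniformly chosen one of the $N$ points; that point is uniform in $(a,\frac12)$, as required. Let $I(x)$ be the set of vertices having a path to $x$ along contacts with increasing times, including $x$ itself. Under this coupling every edge with label in $(a,\frac12)$ is a contact, so every $u\in U$ that reaches $x$ by labels $<\frac12$ lies in $I(x)$.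

**Step 3: bound the size of $I(x)$.** Run time backwards from $\frac12$ to $a$, rescaled to length $1$. The set of vertices found so far to reach $x$ starts as $\{x\}$. It gains a vertex whenever there is a contact between a member and a nonmember. When the size is $j$ there are $j(n-j)$ such pairs, each with contacts at rate $\lambda/n$, so the size jumps from $j$ to $j+1$ at rate $j(n-j)\lambda/n\le j\lambda$. Compare with the Yule process, the pure birth process started at $1$ that jumps from $j$ to $j+1$ at rate $j\lambda$. Using for each $j$ the same standard exponential variable divided by the respective rate as the waiting time, we see that $|I(x)|$ is stochastically dominated by the size $Y$ of the Yule process at time $1$.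

The law of $Y$ is geometric. Indeed, the time the Yule process needs to exceed size $y$ is a sum of independent exponential variables of rates $\lambda,2\lambda,\dots,y\lambda$. By memorylessness this sum has the law of the maximum of $y$ independent exponential variables of rate $\lambda$. Hence $P(Y>y)=(1-e^{-\lambda})^y\le\exp(-ye^{-\lambda})$ for integers $y\ge0$. With $y_0=\lceil2e^\lambda\log n\rceil$ we get $P(|I(x)|>y_0)\le n^{-2}$.

How large is $e^\lambda$? Since $q=O(\log n/n)$ and $pa=O(\log n/n)$,
$$\lambda=nq+O(nq^2)=np(\tfrac12-a)+o(1)=2\log n-\tfrac f2-\log\tfrac n{2M}+o(1)=\log n-\tfrac f2+\log(2M)+o(1),$$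
so $e^\lambda=(2+o(1))Mne^{-f/2}$. This tends to $\infty$ because $f\le\log n$.

**Step 4: the set $I(x)$ hits $U$ rarely.** The contact process is invariant under permutations of $V$ fixing $x$, and independent of $U$. So, given $|I(x)\setminus\{x\}|=i$, the set $I(x)\setminus\{x\}$ is a uniformly random $i$-subset of $V\setminus\{x\}$. A fixed set of $k-1$ vertices is contained in it with probability at most $\big(\frac{i}{n-1}\big)^{k-1}$. Hence for $i\le y_0$ the conditional probability that it contains at least $k-1$ elements of $U$ is at most
$$\binom{M}{k-1}\Big(\frac{i}{n-1}\Big)^{k-1}\le\Big(\frac{My_0}{n-1}\Big)^{k-1}.$$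
Since $e^\lambda\log n\to\infty$, we have $y_0=(2+o(1))e^\lambda\log n=(4+o(1))Mne^{-f/2}\log n$, so
$$\frac{My_0}{n-1}\le(4+o(1))M^2e^{-f/2}\log n\le\frac{4+o(1)}{\log n}\to0,$$
by $M\le e^{f/4}/\log n$. For large $n$ this is at most $e^{-3}$, and the probability above is at most $e^{-3(k-1)}\le e^3n^{-3}$.

If $x$ is reached by labels $<\frac12$ from at least $k$ vertices of $U$, then at least $k-1$ of them lie in $I(x)\setminus\{x\}$. A union bound over $x$ gives failure probability at most $n(n^{-2}+e^3n^{-3})\to0$. $\square$

## 4. Two disjoint families of edges in every spanner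

Now fix a temporally connected temporal graph $H$ on $V$, $|V|=n$, and sets $U,W\subseteq V$. No randomness is left in this section except through Lemma 4. For a time $t$ that is not a label, let

* $A(x,t)$ be the set of $u\in U$ reaching $x$ in $H$ by paths with labels $<t$,
* $B(x,t)$ be the set of $w\in W$ reachable in $H$ from $x$ by paths with labels $>t$.

Think of $A(x,t)$ as what $x$ has heard, and of $B(x,t)$ as where $x$ can still send. For an edge $e$ let $e^-,e^+$ be times immediately before and after its label. For $e=xy$,
$$B(x,e^-)=B(y,e^-)=B(x,e^+)\cup B(y,e^+)=:B(e).\tag{1}$$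
To see this, take a path from $x$ with labels $>e^-$. The edge $e$ has the smallest label available, so if the path uses $e$ it uses it first, and then continues from $y$ with labels $>e^+$; if it does not use $e$, its labels are $>e^+$. Conversely, an increasing path from $y$ after $e^+$ can be preceded by the edge $e$, which gives an increasing walk from $x$, and hence a path. The same holds with $x,y$ exchanged. By time reversal,
$$A(x,e^+)=A(y,e^+)=A(x,e^-)\cup A(y,e^-)=:A(e).$$

**One sender, one receiver.** The first thing to try is $U=\{u\}$, $W=\{w\}$ with $u\ne w$. For $v\ne w$ let $g_w(v)$ be the last edge $e$ at $v$ with $w\in B(e)$; it exists, since $v$ reaches $w$ and so the first edge at $v$ qualifies. This map is injective on $V\setminus\{w\}$. Indeed, if $e=vy=g_w(v)$, then $w\notin B(v,e^+)$: otherwise a path from $v$ to $w$ after $e^+$ would start with a later edge $e'$ at $v$ with $w\in B(e')$. So $w\in B(y,e^+)$ by (1), and either $y=w$ or $y$ has a later edge with $w$ in its $B$-set, so that $g_w(y)\ne e$. Thus at least $n-1$ edges have $w\in B(e)$, and symmetrically at least $n-1$ edges have $u\in A(e)$. The sum $2n-2$ would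 be more than $2n-4$. But it is no lower bound for $e(H)$, because the two families overlap: *every* edge on a temporal path from $u$ to $w$ in $H$ belongs to both, and such a path exists.

Lemma 4 removes the overlap if we ask for many receivers and many senders. Let $K=2k$ and
$$\Gamma=\{e\in E(H):|B(e)|\ge K\},\qquad \Delta=\{e\in E(H):|A(e)|\ge K\}.$$

**Lemma 5.** If there are no $(x,t)$ with $|A(x,t)|\ge k$ and $|B(x,t)|\ge k$, then $\Gamma\cap\Delta=\emptyset$.

*Proof.* Let $e=xy\in\Gamma\cap\Delta$. Since $|A(x,e^-)\cup A(y,e^-)|\ge2k$, some $z\in\{x,y\}$ has $|A(z,e^-)|\ge k$. Also $|B(z,e^-)|=|B(e)|\ge2k$ by (1). So $(z,e^-)$ contradicts the hypothesis. $\square$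

The price is that the injectivity above, which was for a single $w$, is lost for the threshold $K$. The following deterministic statement makes up for it. Here $B(\cdot)$ is defined as above from the given $H$ and $W$.

**Proposition 6.** Let $H$ be a temporal graph on $n\ge 2$ vertices with distinct labels and let $W\subseteq V$, $|W|=M$, be such that every vertex reaches every $w\in W$. Let $K\ge2$, $\Gamma=\{e:|B(e)|\ge K\}$, and $L=(K-1)(2+\log_2n)$.

* (i) If $M\ge2L$ then $|\Gamma|\ge n$; if $M>2L$ then $|\Gamma|\ge n+1$.
* (ii) If $M\ge4L$ then $|\Gamma|\ge n+\frac{M}{48L}$.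

**Proof of Theorems 2 and 3 from Proposition 6.** The purpose is to add up the two families. Assume the a.a.s. events of Lemma 4, and let $H$ be a temporally connected spanning subgraph of $\mathcal G$. Paths in $H$ are paths in $\mathcal G$, so $|A(x,t)|<k$ for $t\le\frac12$ and $|B(x,t)|<k$ for $t\ge\frac12$. Hence no $(x,t)$ has both sets of size $\ge k$, Lemma 5 applies, and $e(H)\ge|\Gamma|+|\Delta|$.

With $K=2k$ we have $L=(2k-1)(2+\log_2n)\le(2\log n+1)(2+\log_2n)\le3\log^2n$ for large $n$, since $2/\log2<3$. Also $M\ge\log^{2.5}n-1\ge4L>2L$ for large $n$. Proposition 6(i) gives $|\Gamma|\ge n+1$. Reversing time in $H$ (labels $1-\lambda$) and taking $U$ in place of $W$ turns $B$-sets into $A$-sets and $\Gamma$ into $\Delta$, and every vertex reaches every $u\in U$ in the reversed graph. So $|\Delta|\ge n+1$. Thus $e(H)\ge2n+2$; with $f=14\log\log n$ this already proves the lower half of Theorem 2. Applying (ii) to both families, and using $M\ge\frac{e^{f/4}}{2\log n}$ (because $e^{f/4}/\log n\ge2$ for large $n$),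
$$e(H)\ge2n+\frac{M}{24L}\ge2n+\frac{e^{f/4}/(2\log n)}{72\log^2n}=2n+\frac{e^{f/4}}{144\log^3n}.\qquad\square$$

It remains to prove Proposition 6.

## 5. Last $\Gamma$-edges and the identity $|\Gamma|=n-m+r$

In both parts $M\ge2L\ge4(K-1)\ge K$ and $M\ge2$. In particular every vertex has to reach some other vertex, so it has at least one edge.

**Step 1: $\Gamma$ at a single vertex.** We show that the $\Gamma$-edges at $v$ come first. A nontrivial path from $v$ with labels $>t$ starts with an edge at $v$ of label $>t$. So $B(v,t)$ is nonincreasing in $t$ and changes only at labels of edges at $v$. For consecutive edges $\epsilon,\epsilon'$ at $v$ this gives $B(v,\epsilon^+)=B(v,\epsilon'^-)=B(\epsilon')$. For the first edge $\epsilon$ at $v$ we have $B(\epsilon)=W$, so $\epsilon\in\Gamma$ because $M\ge K$. Hence the $\Gamma$-edges at $v$ form a nonempty initial segment of the edges at $v$ in time order. Let $g(v)$ be the last of them. Then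
$$|B(v,g(v)^+)|\le K-1.\tag{2}$$
Indeed, if $v$ has a next edge $e'$, then $B(v,g(v)^+)=B(e')$ with $e'\notin\Gamma$. Otherwise $B(v,g(v)^+)\subseteq\{v\}$, and $1\le K-1$.

**Step 2: three types of $\Gamma$-edges.** If $g$ were injective we would have $|\Gamma|\ge n$ at once. In general an edge can be $g$ of both endpoints, and all we get for free is $|\Gamma|\ge n/2$. To see what has to be compensated, call $e=xy\in\Gamma$

* *mutual* if $g(x)=g(y)=e$,
* a *child edge* if exactly one of $g(x),g(y)$ is $e$; if $g(x)=e\neq g(y)$, call $x$ a child of $y$ and $y$ the parent of $x$,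
* an *R-edge* if neither is $e$.

Let $m,s,r$ be the numbers of mutual edges, child edges and R-edges. Each vertex has one value $g(v)$, so $n=2m+s$, and
$$|\Gamma|=m+s+r=n-m+r.\tag{3}$$
So Proposition 6 says that R-edges outnumber mutual edges.

**Example.** Take the four-cycle of Section 1, add a vertex $z$ with one edge $zv_1$ of label $0.05$, and let $W=\{v_1,v_2,v_3,v_4\}$, $K=2$. Every vertex reaches $W$, and (1), from the latest edge backwards, gives
$$B(v_2v_3)=\{v_2,v_3\},\quad B(v_1v_4)=\{v_1,v_4\},\quad B(v_3v_4)=B(v_1v_2)=B(zv_1)=W .$$
All five edges are in $\Gamma$. The edges $v_1v_4$ and $v_2v_3$ are mutual, $v_1v_2$ and $v_3v_4$ are R-edges, and $zv_1$ is a child edge with $z$ a child of $v_1$. So $m=r=2$, $s=1$, and (3) reads $5=5-2+2$. (Here $M=4<2L$, so Proposition 6 itself says nothing; the example only shows that mutual edges do occur.)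

**Step 3: a forest on the vertices.** If $y$ is the parent of $x$, then $g(x)$ is a $\Gamma$-edge at $y$ that is not the last one, so $g(y)$ is later than $g(x)$. Hence iterating "parent" ends, and it can only end at a vertex $q$ for which $g(q)$ is not a child edge, that is, at an endpoint of a mutual edge. Call these endpoints *roots*. So $m\ge1$. Mutual edges are pairwise vertex-disjoint, because each is $g$ of both its endpoints; hence there are exactly $2m$ roots. Let $S_v$ be the set consisting of $v$ and all its descendants. The sets $S_q$, $q$ a root, partition $V$.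

## 6. Doubling trees: how a root loses its targets

At its first edge a root $q$ can still send to all of $W$. Right after the mutual edge $g(q)$ it can send to at most $K-1$ targets. So it loses almost all of $W$ on the way. We bound what can be lost at child edges, and conclude that R-edges must do the rest.

**Step 1: bookkeeping of losses.** Let $D(e)=W\setminus B(e)$. List the $\Gamma$-edges at $v$ in time order as $e_1<\dots<e_{h}<e_{h+1}=g(v)$. Each $e_i$ with $i\le h$ is either a child edge $e_i=g(y_i)$ with $y_i$ a child of $v$, or an R-edge. Every child of $v$ and every R-edge at $v$ occurs exactly once in this way. Since $B(v,e_i^+)=B(e_{i+1})$,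
$$D(e_1)=\emptyset,\qquad D(e_i)\subseteq D(e_{i+1}),\qquad \mathrm{inc}_i:=D(e_{i+1})\setminus D(e_i)=B(e_i)\setminus B(v,e_i^+).\tag{4}$$
If $e_i$ is a child edge, then $\mathrm{inc}_i\subseteq B(y_i,e_i^+)$ by (1), and since $e_i=g(y_i)$, (2) gives
$$|\mathrm{inc}_i|\le K-1\quad\text{for a child edge }e_i.\tag{5}$$
If $e=xy$ is an R-edge, call $B(e)\setminus B(x,e^+)$ the *jump set* at the R-incidence $(x,e)$. An element of both jump sets of $e$ would lie in $B(e)$ but in neither $B(x,e^+)$ nor $B(y,e^+)$, against (1). So
$$\text{the two jump sets of an R-edge are disjoint subsets of }B(e)\text{, of total size at most }M.\tag{6}$$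
Let $JS(v)$ be the union of all jump sets at R-incidences $(x,e)$ with $x\in S_v$. In the example, $JS(v_1)$ is the jump set $W\setminus\{v_1,v_4\}=\{v_2,v_3\}$ at $(v_1,v_1v_2)$; the other jump set of $v_1v_2$ is $\{v_1,v_4\}$, and their sizes sum to $M=4$.

**Step 2: losses at child edges need exponentially large trees.** When $v$ loses targets at a child edge $e_i=g(y_i)$, it loses at most $K-1$ of them. At that moment the child $y_i$ has the same deficit $D(e_i)$ as $v$, and it must have lost these targets in its own tree. This is the recursion of binomial trees, and it forces doubling.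

**Lemma 7.** For every $v$, $\;|S_v|\ge2^{\lceil |D(g(v))\setminus JS(v)|/(K-1)\rceil}$.

*Proof.* Induction on $|S_v|$. Put $F_i=D(e_i)\setminus JS(v)$ and $\nu_i=\lceil|F_i|/(K-1)\rceil$ for $1\le i\le h+1$. Then $\nu_1=0$ by (4); if $h=0$ the claim reads $|S_v|\ge1$.

If $e_i$ is an R-edge, then $\mathrm{inc}_i$ is the jump set at $(v,e_i)$, so $\mathrm{inc}_i\subseteq JS(v)$ and $F_{i+1}=F_i$. If $e_i$ is a child edge, then $F_i\subseteq F_{i+1}$ and $|F_{i+1}\setminus F_i|\le K-1$ by (5), so $\nu_i\le\nu_{i+1}\le\nu_i+1$. So the sequence $\nu_i$ climbs from $0$ to $\nu_{h+1}$ in steps of at most $1$, and only at child edges. Hence for each $\ell=0,\dots,\nu_{h+1}-1$ there is an index $i$ with $\nu_i=\ell$, $\nu_{i+1}=\ell+1$, and $e_i=g(y_i)$ a child edge.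

For this $i$, since $JS(y_i)\subseteq JS(v)$,
$$D(g(y_i))\setminus JS(y_i)\supseteq D(e_i)\setminus JS(v)=F_i ,$$
and $|S_{y_i}|<|S_v|$, so induction gives $|S_{y_i}|\ge2^{\nu_i}=2^\ell$. Different $\ell$ give different children, whose sets $S_{y_i}$ are disjoint and do not contain $v$. Therefore $|S_v|\ge1+\sum_{\ell<\nu_{h+1}}2^\ell=2^{\nu_{h+1}}$. $\square$

**Step 3: R-edges against mutual edges.** Since $|S_q|\le n$, child edges explain the loss of only about $(K-1)\log_2n$ targets. We now charge the rest to R-edges.

**Lemma 8.** $2m(M-L)\le rM$. Moreover, $|JS(q)|\ge M-L$ for every root $q$.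

*Proof.* Let $q$ be a root and $g(q)=qq'$, so $g(q')=g(q)$. By (1) and (2), applied at $q$ and at $q'$, $|B(g(q))|\le2(K-1)$. By Lemma 7 and $|S_q|\le n$, $|D(g(q))\setminus JS(q)|\le(K-1)\log_2n$. Since $W=B(g(q))\cup D(g(q))$,
$$|W\setminus JS(q)|\le2(K-1)+(K-1)\log_2n=L .$$
So $|JS(q)|\ge M-L$, and the jump sets at R-incidences in $S_q$ have total size at least $M-L$. Sum over the $2m$ roots. The sets $S_q$ are disjoint, so each R-incidence is used once, and by (6) the sum is at most $rM$. $\square$

**Proof of Proposition 6(i).** If $M\ge2L$, then $2m(M-L)\ge mM$, so Lemma 8 gives $r\ge m$, and $|\Gamma|\ge n$ by (3). If $M>2L$ then, as $m\ge1$, $2m(M-L)>mM$, so $r\ge m+1$ and $|\Gamma|\ge n+1$. $\square$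

With this, Theorem 2 is proved.

## 7. Where each target exits, and the surplus $M/(48L)$

Let $M\ge4L$. Then $M-L\ge\frac34M$, and Lemma 8 gives $m\le\frac23r$, so
$$r-m\ge\frac r3.\tag{7}$$
It remains to show that $r$ is large. Lemma 8 alone cannot do this: it permits $m=1$, $r=2$. The reason is that it allows a single R-edge to account for the loss of all of $W$. But a loss at an R-edge is not final. By (6), a target lost by one endpoint is kept by the other. So we ask where each $w\in W$ leaves $\Gamma$ for good.

For a vertex $v$ let $X(v)$ be the set of $w\in W$ such that for some $x\in S_v$ and some child edge $e=xy$ with $y$ a child of $x$, $w\in B(e)\setminus B(x,e^+)$. Thus $w$ is lost by the parent at a child edge inside the tree of $v$. Put $L_0=(K-1)(1+\log_2n)\le L$.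

**Step 1: every target exits at a mutual edge or at a child edge.**

**Lemma 9.** Every $w\in W$ lies in $B(e)$ for some mutual $e$, or in $X(q)$ for some root $q$. Moreover, $X(v)\subseteq D(g(v))$ for every $v$.

*Proof.* Let $e=xy$ be the latest edge of $\Gamma$ with $w\in B(e)$; it exists because the first edge at any vertex has $B$-set $W$. Suppose $w\in B(z,e^+)$ for some $z\in\{x,y\}$. Then $e=g(z)$: otherwise the next edge $e'$ at $z$ is in $\Gamma$, it is later than $e$, and $B(e')=B(z,e^+)\ni w$, a contradiction.

By (1), $w\in B(x,e^+)\cup B(y,e^+)$; say $w\in B(x,e^+)$, so $e=g(x)$. If $e=g(y)$, then $e$ is mutual. If $e\ne g(y)$, then $w\notin B(y,e^+)$ by what we just proved, $x$ is a child of $y$, and $w\in B(e)\setminus B(y,e^+)$. Hence $w\in X(y)\subseteq X(q)$, where $q$ is the root with $y\in S_q$.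

For the second statement, let $w\in X(v)$, with $x\in S_v$ and $e$ as in the definition. In the list of $\Gamma$-edges at $x$, $e$ is some $e_i$ with $i\le h$ and $w\in\mathrm{inc}_i$, so $w\in D(g(x))$ by (4). If $x\ne v$, let $x'$ be the parent of $x$. Then $g(x)$ is a $\Gamma$-edge at $x'$ earlier than $g(x')$, so $D(g(x))\subseteq D(g(x'))$ by (4) at $x'$. Climbing up to $v$ gives $w\in D(g(v))$. $\square$

**Step 2: a recursion for $|X(v)|$.** The purpose is to see that $X(v)$ can be large only through R-edges in the tree. Call $v$ *R-incident* if it lies on an R-edge, and *active* if $S_v$ contains an R-incident vertex. Let $\kappa(v)$ be the number of active children of $v$. If $v$ is inactive, then $JS(v)=\emptyset$, and Lemma 7 gives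
$$|D(g(v))|\le(K-1)\log_2n\qquad(v\text{ inactive}).\tag{8}$$

**Lemma 10.** For every $v$,
$$|X(v)|\le L_0+(K-1)\kappa(v)+\mathbf 1[v\text{ is R-incident}]\sum_{y\text{ active child of }v}|X(y)|.\tag{9}$$

*Proof.* Use the list $e_1<\dots<e_{h+1}$ at $v$. Let $\mathrm{Ex}$ be the union of the sets $\mathrm{inc}_i$ over the child edges $e_i$, $i\le h$. Splitting the definition of $X(v)$ into $x=v$ and $x\in S_{y_i}$, we have $X(v)=\mathrm{Ex}\cup\bigcup_iX(y_i)$, the last union over child edges $e_i$ at $v$. We cover the pieces one kind at a time.

* *Inactive children.* Let $i'$ be the last index with $y_{i'}$ an inactive child, if there is one. For inactive $y_i$ we have $i\le i'$, so $X(y_i)\subseteq D(g(y_i))=D(e_i)\subseteq D(e_{i'+1})$ by Lemma 9, and $\mathrm{inc}_i\subseteq D(e_{i+1})\subseteq D(e_{i'+1})$. All these sets therefore lie in the single set $D(e_{i'+1})$. By (5) and (8), $|D(e_{i'+1})|\le|D(g(y_{i'}))|+(K-1)\le(K-1)\log_2n+(K-1)=L_0$.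
* *Losses at active children.* The sets $\mathrm{inc}_i$ with $y_i$ active have total size at most $(K-1)\kappa(v)$ by (5). With the previous item, $\mathrm{Ex}$ is now covered.
* *Active children before any R-edge.* If $y_i$ is active and no $e_l$ with $l<i$ is an R-edge, then all these $e_l$ are child edges, and $X(y_i)\subseteq D(e_i)=\bigcup_{l<i}\mathrm{inc}_l\subseteq\mathrm{Ex}$. This adds nothing new.
* *Active children after an R-edge.* The remaining active children follow an R-edge at $v$, so they exist only if $v$ is R-incident. They add at most the sum in (9). $\square$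

**Step 3: unroll the recursion at a root.** Let $q$ be a root and let $\rho_q$ be the number of R-incidences $(x,e)$ with $x\in S_q$. We show
$$|X(q)|\le7\rho_qL_0.\tag{10}$$
By Lemma 8 and $M>L$, $JS(q)\ne\emptyset$, so $\rho_q\ge1$ and $q$ is active. The parent of an active vertex is active, so the active vertices of $S_q$ form a tree rooted at $q$ in which $v$ has $\kappa(v)$ children. A leaf of this tree is active without an active child, so it is itself R-incident. Hence there are at most $\rho_q$ leaves. A finite rooted tree satisfies $\sum_v(\kappa(v)-1)=-1$, since the number of non-root vertices is one less than the number of vertices; the leaves contribute $-1$ each to this sum. So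
$$\sum_{v\text{ active in }S_q}(\kappa(v)-1)^+=\#\text{leaves}-1\le\rho_q .$$

Let $Z$ be the smallest set that contains $q$ and, with each R-incident $v\in Z$, all active children of $v$. Apply (9) at $q$, then at the vertices whose $|X|$ appears on the right, and so on. The vertices met are exactly those of $Z$, each once, so
$$|X(q)|\le\sum_{v\in Z}\big(L_0+(K-1)\kappa(v)\big).$$
There are at most $\rho_q$ R-incident vertices in $S_q$. Each vertex of $Z$ other than $q$ is an active child of an R-incident one. The R-incident vertices of $S_q$ are active, and $\kappa\le1+(\kappa-1)^+$. Hence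
$$|Z|\le1+\sum_{v\in S_q\ \text{R-incident}}\kappa(v)\le1+\rho_q+\rho_q=1+2\rho_q,$$
$$\sum_{v\in Z}\kappa(v)\le|Z|+\sum_{v\in Z}(\kappa(v)-1)^+\le1+3\rho_q .$$
Since $K-1\le L_0$, we get $|X(q)|\le(1+2\rho_q)L_0+(1+3\rho_q)L_0=(2+5\rho_q)L_0\le7\rho_qL_0$, which is (10).

**Step 4: count the targets.** By Lemma 9, $W$ is covered by the sets $X(q)$, $q$ a root, and the sets $B(e)$, $e$ mutual. Each R-edge gives two R-incidences, and the sets $S_q$ partition $V$, so $\sum_q\rho_q=2r$, and the sets $X(q)$ have total size at most $14rL_0$. Each mutual $e$ has $|B(e)|\le2(K-1)$ by (1) and (2), so together these sets have size at most $2(K-1)m\le2L_0m\le2L_0r$. Therefore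
$$M\le14rL_0+2rL_0=16rL_0\le16rL,\qquad\text{that is,}\qquad r\ge\frac M{16L}.$$
By (3) and (7),
$$|\Gamma|-n=r-m\ge\frac r3\ge\frac M{48L}.$$
This proves Proposition 6(ii), and with it Theorem 3. $\blacksquare$
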